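\title{A subexponential bound for the number of shortest elements in an automorphic orbit of a free group}

\begin{abstract}
Let $w$ be an element of length $n$ of the free group $F_r$ whose length is not decreased by any elementary Whitehead automorphism. We prove that the automorphic orbit of $w$ contains at most $\exp\bigl(C_r n^{5/6}\log(n+1)\bigr)$ elements of length $n$, where $C_r$ depends only on $r$. This number is therefore subexponential in $n$, which confirms a conjecture stated by Shpilrain. In the other direction, the number can be as large as $\lfloor n/m\rfloor^m$ with $m=\lfloor r/2\rfloor$. The proof compares the Cayley trees of two bases in which $w$ is shortest, and encodes the cyclic word of $w$ in one basis, given its cyclic word in the other, by $O(n^{5/6}\log n)$ bits.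
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F_r$, $r\ge 2$, be the free group with basis $R=\{x_1,\dots,x_r\}$. The elements of $R^{\pm}=R\cup R^{-1}$ are the \emph{letters}, and $|w|$ is the length of the reduced word that represents $w\in F_r$. The \emph{orbit} of $w$ is the set $\{\varphi(w):\varphi\in\operatorname{Aut}(F_r)\}$. The \emph{elementary Whitehead automorphisms} of $F_r$ form a finite set $E$ and are of two types:
\begin{itemize}
\item[(1)] automorphisms that permute $R^{\pm}$;
\item[(2)] automorphisms that fix some letter $a$ and send each generator $x\ne a^{\pm1}$ to one of $x$, $xa$, $a^{-1}x$, $a^{-1}xa$.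
\end{itemize}
We call $w$ \emph{irreducible} if $|\alpha(w)|\ge|w|$ for all $\alpha\in E$. For $n\ge1$ let $N_r(n)$ be the maximum, over all irreducible $w\in F_r$ with $|w|=n$, of the number of elements $v$ of the orbit of $w$ with $|v|=n$. It is conjectured in \cite{Shpilrain} that this number is subexponential in the length, that is, that for every fixed $r\ge2$
\begin{equation}\label{eq:conj}
\lim_{n\to\infty}\frac1n\log N_r(n)=0 .
\end{equation}
We prove the conjecture in the following stronger form.

\begin{theorem}\label{thm:upper}
For every $r\ge2$ there is a constant $C_r$ such that $N_r(n)\le\exp\bigl(C_r\,n^{5/6}\log(n+1)\bigr)$ for all $n\ge1$. In particular \eqref{eq:conj} holds.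
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $r\ge2$ and $m=\lfloor r/2\rfloor$. Then $N_r(n)\ge\lfloor n/m\rfloor^{m}$ for all $n\ge4m$. So no polynomial bound of degree independent of $r$ holds.
\end{theorem}

We do not claim that the exponent $5/6$ is optimal, and our arguments do not decide whether $N_r(n)$ is bounded by a polynomial in $n$ for each fixed $r$.

\subsection*{What $N_r(n)$ counts}
It follows from Whitehead's theorem that the irreducible elements are exactly the elements that are shortest in their orbits (Proposition~\ref{prop:reduction}). So $N_r(n)$ is the largest number of shortest elements that an orbit of minimal length $n$ can have, and two irreducible words of length $n$ lie in one orbit if and only if the second occurs in a list of at most $N_r(n)$ words attached to the first. The trivial bound is $(2r)^n$. Three examples show what to expect.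

The orbit of $x_1^n$ consists of powers $u^n$. Writing $u=pu_0p^{-1}$ as a reduced word with $u_0$ cyclically reduced, we get $|u^n|=2|p|+n|u_0|$. So $x_1^n$ is shortest in its orbit, and there are exactly $2r$ shortest elements. In particular $N_r(n)\ge1$.

Irreducibility cannot be dropped. The words $ux_1u^{-1}$, with $u$ reduced of length $t$ and not ending in $x_1^{\pm1}$, have length $2t+1$ and lie in one orbit, and their number is exponential in $t$. For $r\ge3$ the $4\cdot3^{n-2}$ words $ux_3$, with $u$ reduced of length $n-1$ in $x_1,x_2$, are even cyclically reduced, and they all lie in the orbit of $x_3$.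

Let $r=2$, $a=x_1$, $b=x_2$ and $k\ge2$. The word $a^kb^2$ is irreducible (Section~\ref{sec:lower}). Its $k+2$ rotations lie in its orbit. Moreover, the automorphism $a\mapsto a$, $b\mapsto ba^{-j}$ sends it to a conjugate of $a^{k-j}ba^{-j}b$, which again has length $k+2$ for $0\le j\le k$. Here each degree of freedom is an integer with about $n$ values. Placing such words in different free factors multiplies the counts, so one expects polynomial growth whose degree increases with $r$; this is Theorem~\ref{thm:lower}. The example also shows the obstacle to an upper bound. The automorphism above is a product of $j$ elementary ones, with $j$ comparable to $n$, and the number of products of $j$ elements of $E$ is exponential in $j$. Counting sequences of elementary moves gives nothing, and two bases in which $w$ is shortest have to be compared directly.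

\subsection*{Outline of the proof}
Shortest elements of the orbit of $w$ correspond to bases $R'$ in which $w$ has cyclic length $n$. We show that the cyclic word $w_{R'}$ of $w$ in $R'$ can be described, for someone who knows $w_R$, with $O(n^{5/6}\log n)$ bits. The axes of the conjugates of $w$ are pairs of points of the boundary $\partial F_r$, which does not depend on the basis, and the number $d(X)$ of axes that cross a clopen set $X\subset\partial F_r$ is a cut function that both bases see (Section~\ref{sec:cuts}). Minimality of the length says that certain cuts cannot be made smaller, and it allows us to simplify any clopen set without increasing its cut (Section~\ref{sec:peeling}). The proof has three parts.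

\emph{Coding} (Section~\ref{sec:coding}). Suppose that every splitting of the letters of $R'$ is crossed by at least $2\eta n$ axes. Then a half-space of the Cayley tree $T$ of $R$, seen in the Cayley tree $T'$ of $R'$, is a finite tree with at most $1/\eta$ leaves, so few words can be read along such trees. As soon as an axis has read a word that is not among them, its position in $T'$ determines a position in $T$. Hence $w_{R'}$ is translated into $w_R$ by a small finite automaton, and describing the automaton is enough to invert the translation.

\emph{Heavy classes} (Section~\ref{sec:heavy}). In general some letters are rare and some splittings are cheap. The frequent letters fall into classes within which no splitting is cheap, and the free factors generated by the classes at $R$ and at $R'$ agree up to conjugacy.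

\emph{Splicing} (Section~\ref{sec:splicing}). The element $w$ need not be conjugate into such a factor $A$, and the maximal $A$-subwords of $w_R$ and $w_{R'}$ need not correspond: compare $a^{k-j}ba^{-j}b$ with $a^kb^2$. We build a list of conjugacy classes of $A$ that is a concatenation of the $A$-subwords of $w_{R'}$ in one basis and of few subwords of $w_R$ in the other, and we apply the coding to this list.

Section~\ref{sec:count} adds up the costs. Apart from the standard facts on boundaries of trees recalled in Section~\ref{sec:cuts}, the only result used without proof is Whitehead's theorem. Throughout, $C$ denotes a constant that depends only on $r$ and may change from line to line.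

\section{Lines, cuts and Whitehead's condition}\label{sec:cuts}

\subsection{Trees and ends}
Let $F$ be a free group of finite rank at least $2$ with basis $B$. The Cayley tree $T=T_B$ has vertex set $F$ and an edge from $g$ to $gy$ for each letter $y\in B^{\pm}$; the group acts on the left and preserves labels. The \emph{directions} at a vertex are the edges leaving it and are named by the letters. An \emph{end} of $T$ is a class of geodesic rays, two rays being equivalent if they eventually coincide; two distinct ends are joined by a unique bi-infinite geodesic. For a vertex $g$ and a letter $y$, the \emph{cylinder} $\mathrm{cyl}_g(y)$ is the set of ends whose ray from $g$ starts in direction $y$, and $\mathrm{cyl}_g(D)=\bigcup_{y\in D}\mathrm{cyl}_g(y)$ for $D\subset B^{\pm}$. If $s$ is the oriented edge from $g$ to $gy$, we also write $H_s=\mathrm{cyl}_g(y)$. With $\bar s$ the reversed edge, the \emph{half-spaces} $H_s$ and $H_{\bar s}$ are the two \emph{sides} of the edge, and they are complementary. The side ``containing'' a vertex $h$ is the one whose ends lie in the same component of $T$ minus the edge as $h$.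

The cylinders form a basis of clopen sets of a compact topology on the set $\partial T$ of ends. By compactness, for every clopen $X$ there is a ball in $T$ such that, for each edge $s$ outside the ball and pointing away from it, $H_s$ is contained in $X$ or in its complement $X^c$. We use the following standard facts.
\begin{itemize}
\item For two bases $B,B'$ the identity of $F$ extends to an $F$-equivariant homeomorphism $F\cup\partial T_B\to F\cup\partial T_{B'}$. We identify the two boundaries and write $\partial F$.
\item An element $g\ne1$ fixes exactly two ends $g^{\pm\infty}=\lim_{k\to\infty} g^{\pm k}$. It translates the geodesic joining them by its cyclic length $\|g\|_B$, the length of a cyclically reduced word conjugate to $g$.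
\item For a subgroup $A$ and $h\in F$ let $\partial(hA)=h\,\partial A$ be the set of accumulation points of $hA$ in $\partial F$. If $A$ is generated by a subset of $B$, then $hA$ is the vertex set of a subtree $hT_A$ of $T$, and $\partial(hA)$ is the set of ends of $hT_A$.
\end{itemize}

\subsection{Lines and cuts}
Let $1\ne w\in F$. A \emph{line} of $w$ is a coset $\ell=g\langle w\rangle$. Its ends are $\ell^{\pm}=gw^{\pm\infty}$, and its \emph{axis} in $T$ is the geodesic from $\ell^-$ to $\ell^+$. If $w$ is a proper power, several lines have the same ends and are counted separately. Replacing $w$ by a conjugate gives an isomorphic $F$-set of lines with the same ends, so lines are attached to the conjugacy class. For a list $c=(c_1,\dots,c_\nu)$ of nontrivial conjugacy classes, the set of lines is the disjoint union of the sets of lines of the $c_k$, and $\|c\|_B=\sum_k\|c_k\|_B$.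

Let $y_1\cdots y_n$ be a cyclically reduced word for $w$, with indices read modulo $n$. A vertex $v$ lies on the axis of $g\langle w\rangle$ if and only if $v=gw^ky_1\cdots y_i$ for some $k\in\mathbb Z$ and $0\le i<n$, and the coset and $v$ determine $i$. So exactly $n$ lines pass through $v$, one for each $i\in\mathbb Z/n$, and the $i$th one uses the two directions $y_i^{-1}$ and $y_{i+1}$. The pairs $\{y_i^{-1},y_{i+1}\}$ are the \emph{turns} of $w$. They are the edges of the \emph{turn graph} of $w$ at $B$, a multigraph without loops on the vertex set $B^{\pm}$. The words $w$ and $w^{-1}$ have the same turns.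

A line \emph{crosses} a clopen set $X\subset\partial F$ if exactly one of its ends lies in $X$. Let $d(X)$ be the number of lines that cross $X$, and for disjoint clopen sets $P,Q$ let $e(P,Q)$ be the number of lines with one end in each. These numbers are $F$-invariant and do not depend on a basis. They are finite, because a line that crosses $X$ meets the ball above, and finitely many lines pass through each vertex. The function $e$ is additive in each argument, $d(X)=e(X,X^c)=d(X^c)$, and
\begin{align}
d(X\cap Y)+d(X\cup Y)&\le d(X)+d(Y),\label{eq:submod}\\
d(X\setminus Y)+d(Y\setminus X)&\le d(X)+d(Y).\label{eq:posimod}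
\end{align}
To see \eqref{eq:submod}, note that a line counted on the left crosses $X$ or $Y$, and that a line counted twice on the left has one end in $X\cap Y$ and the other outside $X\cup Y$, so it crosses both. Inequality \eqref{eq:posimod} is \eqref{eq:submod} for $X$ and $Y^c$.

For $D\subset B^{\pm}$ put $\mathrm{cut}(D)=d(\mathrm{cyl}_g(D))$, and for disjoint $L,L'\subset B^{\pm}$ put $e(L,L')=e(\mathrm{cyl}_g(L),\mathrm{cyl}_g(L'))$; the vertex $g$ does not matter. In the turn graph these are the number of edges leaving $D$ and the number of edges between $L$ and $L'$. The degree $n_a=\mathrm{cut}(\{a\})$ is the number of occurrences of $a$ and $a^{-1}$ in the cyclic word, so $n_a=n_{a^{-1}}$. We add the basis or the list as a subscript when needed, and we write $e(x,L)$ for $e(\{x\},L)$.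

\subsection{Whitehead's condition}
We say that $(w,B)$ satisfies \emph{condition} (W) if
\[
\mathrm{cut}(D)\ge n_a\qquad\text{whenever } a\in D\subset B^{\pm}\text{ and }a^{-1}\notin D .
\]
In words, $\{a\}$ is a minimum cut between $a$ and $a^{-1}$ in the turn graph. Whitehead's theorem \cite[Prop.~I.4.17]{LS} states: \emph{if the cyclic length of $w$ is not minimal in its orbit, then some elementary Whitehead automorphism reduces its cyclic length.} Since $\|\varphi(w)\|_B=\|w\|_{\varphi^{-1}(B)}$, minimality in the orbit is the same as minimality over all bases.

\begin{lemma}\label{lem:W}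
Let $1\neq w\in F$.
\begin{itemize}
\item[(a)] If $\|w\|_B$ is minimal among all bases, then $(w,B)$ satisfies \textup{(W)}.
\item[(b)] If $(w,B)$ satisfies \textup{(W)}, then $\|w\|_B$ is minimal among all bases.
\item[(c)] If $w\in F_r$ is irreducible, then $w$ is cyclically reduced and $(w,R)$ satisfies \textup{(W)}.
\end{itemize}
\end{lemma}

\begin{proof}
Write $[P]$ for $1$ or $0$ according to whether the statement $P$ holds. For $a\in D$, $a^{-1}\notin D$ define $\theta(a)=a$ and $\theta(y)=a^{[y\in D]}\,y\,a^{-[y^{-1}\in D]}$ for $y\ne a^{\pm1}$. This is an automorphism of type (2) with letter $a^{-1}$, and every automorphism of type (2) arises in this way. Put $\hat y=y$ for $y\ne a^{\pm1}$, and let $\hat y$ be the empty word for $y=a^{\pm1}$. Then $\theta(y)=a^{[y\in D]}\hat y\,a^{-[y^{-1}\in D]}$ holds for all letters, including $a$ and $a^{-1}$. For a cyclically reduced word $w=y_1\cdots y_n$ we obtain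
\begin{equation}\label{eq:theta}
\theta(w)=a^{[y_1\in D]}\,\hat y_1j_1\hat y_2j_2\cdots j_{n-1}\hat y_n\,a^{-[y_n^{-1}\in D]},\qquad j_i=a^{[y_{i+1}\in D]-[y_i^{-1}\in D]} .
\end{equation}
Read cyclically, $\theta$ deletes the $n_a$ letters $a^{\pm1}$ and inserts one letter $a^{\pm1}$ at each turn separated by $D$. The resulting cyclic word has $n-n_a+\mathrm{cut}(D)$ letters, and (a) follows.

For (b) we show that this cyclic word is cyclically reduced. If $w$ is a power of $a$, then $\theta(w)=w$ and $\mathrm{cut}(D)=n_a=n$. Otherwise let $y,z\ne a^{\pm1}$ be cyclically consecutive among the letters of $w$ other than $a^{\pm1}$. Along $ya^kz$ with $k\ge1$ the inserted exponents are $1-[y^{-1}\in D]$, then $k-1$ times $1$, then $[z\in D]$. They are nonnegative, and if all vanish then $y^{-1}\in D$ and $z\notin D$, so $z\ne y^{-1}$. Along $ya^{-k}z$ they are $-[y^{-1}\in D]$, then $k-1$ times $-1$, then $[z\in D]-1$. They are nonpositive, and if all vanish then $y^{-1}\notin D$ and $z\in D$, so again $z\ne y^{-1}$. Along $yz$ either nothing is inserted, and $yz$ is reduced, or we get $ya^{\pm1}z$. Hence $\|\theta(w)\|_B=n-n_a+\mathrm{cut}(D)$. Under (W) no automorphism of type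 (2) reduces the cyclic length, those of type (1) preserve it, and Whitehead's theorem gives (b).

(c) Conjugation by a letter is of type (2), so $w$ is cyclically reduced. Suppose $\mathrm{cut}(D)<n_a$. If $y_1$ and $y_n^{-1}$ are not both in $D$, then $[y_1\in D]+[y_n^{-1}\in D]$ equals $1$ if $D$ separates the turn $\{y_n^{-1},y_1\}$ and $0$ otherwise, so the word \eqref{eq:theta} has $n-n_a+\mathrm{cut}(D)<n$ letters. If both are in $D$, let $\theta'(g)=a^{-1}\theta(g)a$. It fixes $a$ and sends $y\ne a^{\pm1}$ to $a^{-[y\notin D]}ya^{[y^{-1}\notin D]}$, so it is of type (2), and $\theta'(w)=\hat y_1j_1\cdots j_{n-1}\hat y_n$ has $n-n_a+\mathrm{cut}(D)<n$ letters. Both cases contradict irreducibility.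
\end{proof}

For an ordered basis $B$ of $F_r$ let $w_B$ be the cyclic word of $w$ in $B$, written over the fixed alphabet $x_1^{\pm1},\dots,x_r^{\pm1}$ by renaming the $i$th element of $B$ as $x_i$.

\begin{proposition}\label{prop:reduction}
Let $w\in F_r$ be irreducible with $|w|=n\ge1$, and let $\mathcal B$ be the set of ordered bases $B$ of $F_r$ with $\|w\|_B=n$. Then $w$ is shortest in its orbit, $R\in\mathcal B$, the pair $(w,B)$ satisfies \textup{(W)} for every $B\in\mathcal B$, and the orbit of $w$ has at most $n\cdot\#\{w_B:B\in\mathcal B\}$ elements of length $n$.
\end{proposition}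

\begin{proof}
By Lemma~\ref{lem:W}(c) and (b), $n=\|w\|_R$ is the minimal cyclic length, so $|\varphi(w)|\ge\|\varphi(w)\|_R\ge n$ for all $\varphi$. Lemma~\ref{lem:W}(a) gives (W) on $\mathcal B$. If $v=\varphi(w)$ has length $n$, then $v$ is cyclically reduced, $B=\varphi^{-1}(R)$ lies in $\mathcal B$, and $v$ is one of the at most $n$ rotations of $w_B$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $a_i=x_{2i-1}$ and $b_i=x_{2i}$ for $1\le i\le m$. Write $n$ as a sum of $m$ integers $k_i+2\ge\lfloor n/m\rfloor$; then $k_i\ge2$ because $n\ge4m$. Put $W_i=a_i^{k_i}b_i^2$ and $w=W_1\cdots W_m$. The turns of $w$ are $\{a_i^{-1},a_i\}$ ($k_i-1$ times), $\{a_i^{-1},b_i\}$, $\{b_i^{-1},b_i\}$ and $\{b_i^{-1},a_{i+1}\}$, with $i$ modulo $m$. So the turn graph consists of the cycle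
\[
a_1-a_1^{-1}-b_1-b_1^{-1}-a_2-a_2^{-1}-\cdots-b_m-b_m^{-1}-a_1 ,
\]
of $k_i-2$ further edges between $a_i$ and $a_i^{-1}$ for each $i$, and of the isolated vertices $x_r^{\pm1}$ if $r$ is odd. A set $D$ that separates two vertices of the cycle cuts at least two of its edges. Hence $\mathrm{cut}(D)\ge2=n_{b_i}$ if $D$ separates $b_i$ from $b_i^{-1}$, and $\mathrm{cut}(D)\ge2+(k_i-2)=n_{a_i}$ if $D$ separates $a_i$ from $a_i^{-1}$; for odd $r$ we have $n_{x_r}=0$. So (W) holds. By Lemma~\ref{lem:W}(b), $|\alpha(w)|\ge n$ for every automorphism $\alpha$, and $w$ is irreducible.

For $u_i\in\langle a_i,b_i\rangle$, conjugating $a_i$ and $b_i$ by $u_i$ for each $i$ (and fixing $x_r$ if $r$ is odd) defines an automorphism, since it is inner on each free factor $\langle a_i,b_i\rangle$. Therefore all words $W_1'\cdots W_m'$, with $W_i'$ a rotation of $W_i$, lie in the orbit of $w$. They are positive words of length $n$. The cyclic word $W_i$ contains the subword $a_ib_i$ only once, so its $k_i+2$ rotations are distinct. This gives $\prod_i(k_i+2)\ge\lfloor n/m\rfloor^m$ elements.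
\end{proof}

\section{Mixed edges and peeling}\label{sec:peeling}

Condition (W) is a statement about cylinders at one vertex of $T$. A half-space of another Cayley tree is a more complicated clopen set. This section measures how far a clopen set is from a cylinder and shows how (W) reduces it to one.

Fix a clopen set $X$. A nonempty set of ends is \emph{pure} if it is contained in $X$ or in $X^c$, which is then its \emph{label}; otherwise it is \emph{mixed}. A direction $y$ at $h$ is pure or mixed if $\mathrm{cyl}_h(y)$ is. Let $\tau(X)=\tau_T(X)$ be the set of edges of $T$ both of whose sides are mixed. A set of edges is \emph{convex} if with any two edges it contains all edges between them; a nonempty convex set is the edge set of a subtree, and intersections of convex sets are convex.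

\begin{lemma}\label{lem:tau}
Let $X\subset\partial F$ be clopen.
\begin{itemize}
\item[(a)] The set $\tau(X)$ is finite and convex.
\item[(b)] If $\tau(X)=\emptyset$ and $X\ne\emptyset,\partial F$, then $X=\mathrm{cyl}_h(D)$ for some vertex $h$ and some $D\subset B^{\pm}$.
\item[(c)] If $h$ is a leaf of the tree $\tau(X)$ and $x$ is the direction of the edge of $\tau(X)$ at $h$, then all directions $y\ne x$ at $h$ are pure, and both labels occur among them.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Edges outside a large ball have a pure outer side. Each side of an edge between $e_1,e_2\in\tau(X)$ contains a side of $e_1$ or of $e_2$, so it is mixed.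

(b) Every edge has a pure side. If both sides of some edge are pure, $X$ is one of them. Otherwise orient each edge toward its mixed side. A vertex $g$ has at most one outgoing edge: if $e_1,e_2$ were outgoing, the pure side of $e_1$, which contains $g$, would contain the mixed side of $e_2$. If every vertex had an outgoing edge, then following these edges, which cannot backtrack, would lead to an end with arbitrarily small mixed neighborhoods; this is impossible for clopen $X$. So some vertex $h$ has no outgoing edge, and all directions at $h$ are pure.

(c) The edge in direction $y\ne x$ is not in $\tau(X)$, and its side containing $h$ contains the mixed set $\mathrm{cyl}_h(x)$; so $\mathrm{cyl}_h(y)$ is pure. The union of these cylinders is the other side of the edge in direction $x$, which is mixed.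
\end{proof}

\begin{example}\label{ex:run}
The following pair of bases will be used several times. Let $F=F(a,b)$, $j\ge1$, $b'=ba^{-j}$, and let $T,T'$ be the Cayley trees of $\{a,b\}$ and $\{a,b'\}$; primes refer to $T'$. Substitute $b'=ba^{-j}$ in a reduced word in $a,b'$ and collect powers of $a$. Since $b'a^eb'^{-1}=ba^eb^{-1}$ and $b'^{-1}a^eb'=a^jb^{-1}a^eba^{-j}$, no letter $b^{\pm1}$ cancels. So an end that begins with $a^eb'$ in $T'$ begins with $a^eb$ in $T$, an end that begins with $a^eb'^{-1}$ begins with $a^{e+j}b^{-1}$, and
\begin{equation}\label{eq:run}
\mathrm{cyl}'_g(b')=\mathrm{cyl}_g(b),\qquad \mathrm{cyl}'_g(b'^{-1})=\mathrm{cyl}_{ga^j}(b^{-1}).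
\end{equation}
A side of a $b$-edge of $T$ is thus a side of a $b'$-edge of $T'$, and it has no mixed edges in $T'$. For the edge $s$ of $T$ from $1$ to $a$, the set $H_s$ consists of $a^{\infty}$, the cylinders $\mathrm{cyl}'_{a^m}(b')$ with $m\ge1$ and the cylinders $\mathrm{cyl}'_{a^m}(b'^{-1})$ with $m\ge1-j$. The edge of $T'$ from $a^i$ to $a^{i+1}$ has mixed forward side if and only if $i+1\le0$, and mixed backward side if and only if $i\ge1-j$. So $\tau_{T'}(H_s)$ is the path from $a^{1-j}$ to $1$; see Figure~\ref{fig:tau}. It is long when $j$ is large, but it has at most two leaves.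
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw (-3.8,0)--(2.8,0);
\draw[line width=2.2pt] (-2,0)--(0,0);
\foreach \x in {-3,...,2}{
  \draw (\x,-0.7)--(\x,0.7);
  \node[below right,inner sep=1.5pt] at (\x,0) {\scriptsize $a^{\x}$};}
\foreach \x in {1,2}{\fill (\x,0.7) circle (2.4pt);}
\foreach \x in {-3,...,0}{\filldraw[fill=white] (\x,0.7) circle (2.4pt);}
\foreach \x in {-2,...,2}{\fill (\x,-0.7) circle (2.4pt);}
\filldraw[fill=white] (-3,-0.7) circle (2.4pt);
\filldraw[fill=white] (-3.8,0) circle (2.4pt);
\fill (2.8,0) circle (2.4pt);
\node at (3.4,0.7) {\small $b'$};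
\node at (3.4,-0.7) {\small $b'^{-1}$};
\end{tikzpicture}
\caption{The axis of $a$ in the Cayley tree of $\{a,b'\}$, $b'=ba^{-3}$, with the directions $b'$ (up) and $b'^{-1}$ (down). A dot is black if all ends beyond it lie on the forward side of the edge from $1$ to $a$ in the Cayley tree of $\{a,b\}$, and white if none does. The bold edges are those with both colors on both sides.}
\label{fig:tau}
\end{figure}

To remove a leaf $h$ of $\tau(X)$ we give all directions $y\neq x$ at $h$ the same label. Condition (W) tells us which label is safe: that of $x^{-1}$.

\begin{lemma}[Peeling]\label{lem:peel}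
Let $(w,B)$ satisfy \textup{(W)}. Let $X$ be clopen, $h$ a vertex and $x$ a letter such that all directions $y\ne x$ at $h$ are pure. Let $L$ be the set of letters $y\ne x$ whose label differs from that of $x^{-1}$, and let $X^-$ be obtained from $X$ by giving $\mathrm{cyl}_h(L)$ the label of $x^{-1}$. Then $d(X^-)\le d(X)$ and $\mathrm{cut}(L)\le2d(X)$. If $h$ is a leaf of $\tau(X)$ with edge in direction $x$, then $\tau(X^-)\subsetneq\tau(X)$.
\end{lemma}

\begin{proof}
Put $L'=B^{\pm}\setminus(\{x\}\cup L)$, so $x^{-1}\in L'$. Condition (W) for $\{x\}\cup L$ reads $e(L,L')+e(x,L')\ge n_x=e(x,L)+e(x,L')$, so $e(L,L')\ge e(x,L)$. The $e(L,L')$ lines between $\mathrm{cyl}_h(L)$ and $\mathrm{cyl}_h(L')$ cross $X$ and do not cross $X^-$. A line that crosses $X^-$ but not $X$ has exactly one end in $\mathrm{cyl}_h(L)$ and the other in $\mathrm{cyl}_h(x)$, so there are at most $e(x,L)$ such lines. Hence $d(X^-)\le d(X)$. Also $\mathrm{cut}(L)=e(L,L')+e(x,L)\le2e(L,L')\le2d(X)$.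

In the leaf case, the edge at $h$ in direction $x$ is not in $\tau(X^-)$, because its side containing $h$ is pure for $X^-$. Edges in the directions $y\ne x$ from $h$, at any distance, have an outer side that is pure for $X^-$. For any other edge $e$, the side not containing $h$ lies in $\mathrm{cyl}_h(x)$, where $X$ and $X^-$ agree, and the side containing $h$ is mixed for $X$ by Lemma~\ref{lem:tau}(c). So $e\in\tau(X^-)$ implies $e\in\tau(X)$.
\end{proof}

\section{Coding one cyclic word from another}\label{sec:coding}

In this section $A$ is a free group of rank $\rho$, $2\le\rho\le r$, with an ordered basis $B$, and $c=(c_1,\dots,c_\nu)$ is a list of nontrivial conjugacy classes of $A$. Lines, $d$ and $e$ refer to $c$. Let $n\ge1$ and $0<\eta\le1$. We call $c$ \emph{robust} at a basis $B'$ of $A$ if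
\begin{equation}\label{eq:robust}
e(L_0,L_1)\ge2\eta n\quad\text{whenever } x\in B'^{\pm},\ B'^{\pm}\setminus\{x\}=L_0\sqcup L_1,\ L_0\ne\emptyset\ne L_1 .
\end{equation}
By $c_{B'}$ we mean the list of cyclic words of the $c_k$ in the ordered basis $B'$, written over a fixed alphabet of $\rho$ letters and their inverses.

\begin{proposition}\label{prop:coding}
Let $M=1/\eta$, let $q\ge1$ be an integer, and assume $\Lambda:=12r^4M^2q^2\le n$ and $\|c\|_B\le2n$. As $B'$ ranges over the ordered bases of $A$ such that $\|c\|_{B'}\le2n$ and $c$ is robust at $B'$, the list $c_{B'}$ takes at most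
\[
\exp\bigl(C(\nu+n/q+\sqrt{\Lambda n})\log(n+1)\bigr)
\]
values.
\end{proposition}

Condition (W) is not assumed here. Until the last subsection we fix a basis $B'$ as in the proposition. Let $T,T'$ be the Cayley trees of $B,B'$; primes refer to $T'$.

\subsection{Slices and their language}
For an edge $e$ of $T$ let $\tau'(e)=\tau_{T'}(H)$, where $H$ is either side of $e$. We call this finite subtree of $T'$ a \emph{slice}; clearly $\tau'(\alpha e)=\alpha\tau'(e)$ for $\alpha\in A$. An edge $e'$ of $T'$ lies in $\tau'(e)$ if and only if each side of $e$ meets each side of $e'$. This relation is symmetric, so $\{e:e'\in\tau'(e)\}=\tau_T(H')$ for a side $H'$ of $e'$; in particular this set is convex. Slices may be large, as in Example~\ref{ex:run}, but robustness keeps them thin. This is the only place where robustness is used.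

\begin{lemma}\label{lem:leaves}
Every slice has at most $M$ leaves.
\end{lemma}

\begin{proof}
At a leaf $h'$ of $\tau'(e)$, with edge in direction $x$, the labels split $B'^{\pm}\setminus\{x\}$ into two nonempty sets (Lemma~\ref{lem:tau}(c)). By \eqref{eq:robust}, at least $2\eta n$ lines pass through $h'$ using two directions with different labels. They cross the side $H$ of $e$, and their axes meet the slice only in $h'$, so different leaves give different lines. Since $d(H)\le\|c\|_B\le2n$, there are at most $2n/(2\eta n)=M$ leaves.
\end{proof}

We use three facts about a finite tree with at most $M$ leaves. It has at most $M$ branch vertices (vertices of degree at least $3$). A subtree has at most $M$ leaves, since from distinct leaves of the subtree one can walk outward to distinct leaves of the tree. At most $M$ reduced paths of a given length $l\ge1$ end at a given vertex $v$: prolong each path backward to a leaf; the starting point of the path is the point at distance $l$ from $v$ on the way to that leaf, so different paths give different leaves.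

Let $\mathcal W_l$ be the set of words of length $l$ in $B'^{\pm}$ that are read along reduced paths in slices, with $\mathcal W_0$ consisting of the empty word, and let $\mathcal W=\bigcup_{l\ge0}\mathcal W_l$. Subwords of words in $\mathcal W$ are in $\mathcal W$. A thin tree branches rarely, so one expects $|\mathcal W_l|$ to grow linearly. The difficulty is that a word $u$ can be continued in two ways without any branching in a slice, namely when it is read in two different slices. Convexity in $T$ reduces this to two slices of adjacent edges, of which there are boundedly many pairs modulo $A$.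

\begin{lemma}\label{lem:complexity}
$|\mathcal W_l|\le6r^3M^2l$ for all $l\ge1$.
\end{lemma}

\begin{proof}
We have $|\mathcal W_1|\le2r$. Let $l\ge1$ and call $u\in\mathcal W_l$ \emph{special} if $uy\in\mathcal W_{l+1}$ for at least two letters $y$. We show that at most $3r^2M^2$ words of $\mathcal W_l$ are special. Each has at most $2r-1$ extensions, so $|\mathcal W_{l+1}|\le|\mathcal W_l|+(2r-2)\cdot3r^2M^2$, and the lemma follows by induction.

Let $u$ be special, $P_u$ the path from $1$ to $u$ in $T'$, and $\Theta_u$ the set of edges $e$ of $T$ with $P_u\subset\tau'(e)$. It is an intersection of convex sets, hence convex. For $e\in\Theta_u$ let $\mathrm{ext}(e)$ be the set of letters $y$ such that $uy$ is reduced and the edge from $u$ to $uy$ lies in $\tau'(e)$. By equivariance, $uy\in\mathcal W_{l+1}$ if and only if $y\in\mathrm{ext}(e)$ for some $e\in\Theta_u$.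

Suppose first that $|\mathrm{ext}(e)|\ne1$ for some $e\in\Theta_u$. Then $P_u$ is a path of length $l$ in $\tau'(e)$ that ends at a leaf or a branch vertex. Modulo $A$ there are at most $r$ edges $e$; each slice has at most $2M$ such vertices, and at most $M$ paths of length $l$ end at each. This gives at most $2rM^2\le r^2M^2$ words $u$.

Otherwise $\mathrm{ext}$ assigns one letter to each edge of the tree $\Theta_u$ and is not constant, so two edges $e,\tilde e\in\Theta_u$ with a common vertex have different letters. Then $P_u$ ends at a leaf of the tree $\tau'(e)\cap\tau'(\tilde e)$, which has at most $M$ leaves. Modulo $A$ there are at most $\binom{2r}{2}\le2r^2$ pairs $\{e,\tilde e\}$, which gives at most $2r^2M^2$ words $u$.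
\end{proof}

\subsection{Positions}
We now follow a line in both trees at once. Let $g'$ be a vertex on the axis of $\ell$ in $T'$, let $y^-$ be the direction at $g'$ toward $\ell^-$, and put $Q_{g'}=\partial A\setminus\mathrm{cyl}'_{g'}(y^-)$. This is the set of all ends toward which a geodesic that has arrived at $g'$ along $\ell$ may still go; it contains $\ell^+$. For an edge $e$ on the axis of $\ell$ in $T$, let $H_e^+$ be the side containing $\ell^+$, and say that $e$ is \emph{passed} at $g'$ if $Q_{g'}\subset H_e^+$. The passed edges form an initial ray of the axis. Indeed, $H_e^+$ grows as $e$ moves toward $\ell^-$. Edges near $\ell^-$ are passed, because the complements of the $H_e^+$ shrink to $\{\ell^-\}$ and the complement of $Q_{g'}$ is a neighborhood of $\ell^-$. Edges near $\ell^+$ are not passed, because the $H_e^+$ shrink to $\{\ell^+\}$ and $Q_{g'}$ is infinite (here $\rho\ge2$ is used). Let $h(\ell,g')$ be the vertex of $T$ at which the ray ends. It moves forward or stays when $g'$ moves forward, since $Q_{g'}$ shrinks, and $h(\alpha\ell,\alpha g')=\alpha h(\ell,g')$ for $\alpha\in A$.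

\begin{lemma}[Determinism]\label{lem:det}
Suppose that the axes in $T'$ of two lines $\ell_1,\ell_2$ both traverse, in the forward direction, a path $P$ of positive length that ends at $g'$. If $h(\ell_1,g')\ne h(\ell_2,g')$, then the word read along $P$ belongs to $\mathcal W$.
\end{lemma}

\begin{proof}
Since $P$ has positive length, $Q=Q_{g'}$ is the same for both lines. Let $h_i=h(\ell_i,g')$, let $e$ be an edge of $T$ between $h_1$ and $h_2$, and let $S_i$ be the side of $e$ containing $h_i$. For each $i$ there are three possibilities.
\begin{itemize}
\item[(i)] The edge $e$ is on the axis of $\ell_i$ and is passed. Then $S_i$ is the forward side, and $Q\subset S_i$.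
\item[(ii)] The edge $e$ is on the axis of $\ell_i$ and is not passed. Then $S_i$ is the backward side, so $\ell_i^-\in S_i$, and $Q$ meets $S_i$.
\item[(iii)] The edge $e$ is not on the axis of $\ell_i$. Then $\ell_i^-,\ell_i^+\in S_i$, and $\ell_i^+\in Q$.
\end{itemize}
In every case $Q$ meets $S_i$. So $Q$ meets both $S_1$ and $S_2$, case (i) does not occur, and $\ell_i^-\in S_i$ for $i=1,2$. For each edge of $P$ the forward side contains $Q$ and the backward side contains $\ell_1^-$ and $\ell_2^-$, so both sides meet $S_1$ and $S_2$. Hence $P\subset\tau'(e)$.
\end{proof}

Both trees have vertex set $A$. Let $v\notin\mathcal W$ be a word that is read along some line. Translating $g'$ to $1$ and applying Lemma~\ref{lem:det}, we find an element $\kappa(v)\in A$, the \emph{offset} of $v$, such that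
\begin{equation}\label{eq:offset}
h(\ell,g')=g'\kappa(v)\quad\text{whenever the axis of $\ell$ in $T'$ reads $v$ along a path ending at }g'.
\end{equation}

\begin{example}\label{ex:pos}
For the bases of Example~\ref{ex:run} we have $\mathcal W=\{a^{\pm l}:0\le l\le j-1\}$. Let a line arrive at a vertex $g_0$ of $T'$ by a letter $b'^{\pm1}$ and then read $a^l$, $1\le l\le j$, up to $g'=g_0a^l$. By \eqref{eq:run}, $Q_{g'}$ consists of $g'a^\infty$ and the cylinders $\mathrm{cyl}_{g_0a^m}(b)$ and $\mathrm{cyl}_{g_0a^{m+j}}(b^{-1})$ with $m\ge l$. If the letter was $b'^{-1}$, then $\ell^-\in\mathrm{cyl}_{g_0}(b)$, the set $Q_{g'}$ lies in the directions $a$ and $b$ at the vertex $g'$ of $T$ and meets both, and so $h(\ell,g')=g'$. If the letter was $b'$, then $\ell^-\in\mathrm{cyl}_{g_0a^j}(b^{-1})$, the set $Q_{g'}$ is disjoint from this cylinder and meets the directions $a$ and $b$ at $g_0a^j$, and so $h(\ell,g')=g_0a^j=g'a^{j-l}$. Thus $\kappa(b'^{-1}a^l)=1$ and $\kappa(b'a^l)=a^{j-l}$. For $l<j$ the word $a^l\in\mathcal W$ does not determine the position in $T$; for $l=j$ the two values agree, as Lemma~\ref{lem:det} requires.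
\end{example}

\subsection{The automaton}
A \emph{state} is a word $v\notin\mathcal W$ with $1\le|v|\le q$ whose suffix of length $|v|-1$ lies in $\mathcal W$. By Lemma~\ref{lem:complexity} there are at most $\sum_{l=0}^{q-1}2r|\mathcal W_l|\le 2r\cdot q\cdot6r^3M^2q=\Lambda$ states.

For each $k$ fix, independently of $B'$, a representative $c_k\in A$, the line $\ell_k=\langle c_k\rangle$ and a vertex $o_k$ on its axis in $T$. Consider one component $k$. Let $m=\|c_k\|_{B'}$, let $g'_i$ ($i\in\mathbb Z$) be the consecutive vertices of the axis of $\ell_k$ in $T'$, and write $g'_{i+1}=g'_iy_{i+1}$ and $h_i=h(\ell_k,g'_i)$. Then $g'_{i+m}=c_kg'_i$, $y_{i+m}=y_i$ and $h_{i+m}=c_kh_i$. The index $i$ is \emph{bad} if $u_i=y_{i-q+1}\cdots y_i$ lies in $\mathcal W_q$, and \emph{good} otherwise. For good $i$ let $v_i$ be the shortest suffix of $u_i$ that is not in $\mathcal W$; it is a state. If $i$ and $i+1$ are good, the position $i+1$ has \emph{type} $t=(v_i,y_{i+1},v_{i+1})$. The word $v_iy_{i+1}$ is not in $\mathcal W$, because its subword $v_i$ is not, so $v_{i+1}$ is its shortest suffix outside $\mathcal W$. Hence $v_i$ and $y_{i+1}$ determine $t$, and there are at most $2r\Lambda$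 types. For a type $t=(v,y,v'')$ that occurs, let $\omega(t)$ be the reduced word in $B$ that represents $\kappa(v)^{-1}y\,\kappa(v'')$. By \eqref{eq:offset},
\begin{equation}\label{eq:omega}
\omega(t)=\kappa(v_i)^{-1}y_{i+1}\kappa(v_{i+1})=h_i^{-1}h_{i+1}\quad\text{in }A
\end{equation}
whenever position $i+1$ has type $t$. So the types are the transitions of an automaton that reads $c_{B'}$ and writes $c_B$: on reading $y$ in state $v$ it writes $\omega(t)$ and moves to $v''$.

A single output $\omega(t)$ can have length comparable to $n$, so the full table of outputs may be too long to record. But a type with a long output is rare, and then it is cheaper to record its occurrences. Let $\mathrm{freq}(t)$ be the number of positions of type $t$ in $\{1,\dots,m\}$, summed over the components. Since $h_i$ moves monotonically along the axis in $T$ and $h_m=c_kh_0$, the distances from $h_i$ to $h_{i+1}$, $0\le i<m$, add up to $\|c_k\|_B$. Hence $\sum_t\mathrm{freq}(t)|\omega(t)|\le2n$. Call an occurring type \emph{listed} if $|\omega(t)|\le\mathrm{freq}(t)$. By $\min(\alpha,\beta)\le\sqrt{\alpha\beta}$ and the Cauchy--Schwarz inequality,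
\begin{equation}\label{eq:CS}
\sum_{t\ \text{listed}}|\omega(t)|+\sum_{t\ \text{unlisted}}\mathrm{freq}(t)\le\sum_t\sqrt{\mathrm{freq}(t)|\omega(t)|}\le\sqrt{2r\Lambda\cdot2n}.
\end{equation}

\subsection{The code}
Give the occurring states distinct labels in $\{1,\dots,\lfloor\Lambda\rfloor\}$. The code of $B'$ has a global part and a part for each component; letters of $B'$ are recorded by their names in the fixed alphabet.

\emph{Global part.} It consists of an ordered list of $\mathcal W_q$ and of the \emph{table}, which contains for each listed type $t=(v,y,v'')$ the labels of $v$ and $v''$, the letter $y$ and the word $\omega(t)$. The list has at most $6r^3M^2q\cdot q\le\Lambda$ letters in total. The table has at most $2r\Lambda$ entries, and its words have total length at most $\sqrt{4r\Lambda n}$ by \eqref{eq:CS}.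

\emph{Part of a component.} Record $m$ and the following three kinds of items.
\begin{itemize}
\item \emph{Windows.} Let $i_1$ be the largest bad index in $\{1,\dots,m\}$, and let $i_{\mu+1}$ be the largest bad index in $\{1,\dots,i_\mu-q\}$, as long as there is one. For each $\mu$ record $i_\mu$, the place of $u_{i_\mu}$ in the list $\mathcal W_q$, and $y_{i_\mu+1}$. This determines the letters at the positions $i_\mu-q+1,\dots,i_\mu+1$ modulo $m$. There are at most $1+m/q$ windows. Every bad $i\in\{1,\dots,m\}$ satisfies $i_\mu-q<i\le i_\mu$ for some $\mu$, so the positions $i$ and $i+1$ are covered.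
\item \emph{Single letters.} For each position of unlisted type record the position and the letter. By \eqref{eq:CS} there are at most $\sqrt{4r\Lambda n}$ of these in all components together.
\item \emph{Stretches.} A stretch is a maximal interval $\{i+1,\dots,j\}\subset\{1,\dots,m\}$ of positions whose letters have not been recorded. All its positions have a listed type. Record $i$, $j$, the labels of $v_i$ and $v_j$, the signed distance from $o_k$ to $h_i$ along the axis modulo $\|c_k\|_B$, and the distance from $h_i$ to $h_j$, which is at most $\|c_k\|_B$.
\end{itemize}
A window covers at most two intervals of $\{1,\dots,m\}$, so the number of stretches of a component is at most one plus twice the number of windows plus the number of single letters. Since the numbers $m$ add up to at most $2n$, the code consists of at most $C(\nu+n/q+\Lambda+\sqrt{\Lambda n})$ items, each of which is a letter or a bounded tuple of letters and of integers at most $Cn$. As $\Lambda\le\sqrt{\Lambda n}$, the number of possible codes is at most the bound in Proposition~\ref{prop:coding}.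

\subsection{Decoding}
The code contains neither the states nor their offsets, which may be long. They are not needed, because they cancel along a stretch.

\begin{proof}[Proof of Proposition~\ref{prop:coding}]
Let $B'_1,B'_2$ be two bases with the same code. We show that for each component they give the same word $y_1\cdots y_m$ over the fixed alphabet. The recorded letters agree. Consider a stretch $\{i+1,\dots,j\}$, let $Y_1,Y_2$ be the words that $B'_1,B'_2$ give on it, and let $\lambda,\lambda''$ be the two recorded labels. The element $z=h_i^{-1}h_j$ is read along the axis of $\ell_k$ in $T$ from the recorded place for the recorded distance, so it is the same for both bases. By \eqref{eq:omega}, each basis $B'_\epsilon$ provides a sequence of table entries such that the first entry starts with label $\lambda$, each entry starts with the label with which the previous one ends, the last ends with $\lambda''$, the letters spell $Y_\epsilon$, and the product of the words $\omega$ is $z$.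

Now interpret both sequences with the basis $B'_1$. Let $\kappa_1(\mu)$ be the offset of the state of $B'_1$ with label $\mu$. Every table entry $(\mu,y,\mu'',\omega)$ comes from a type of $B'_1$, so $\omega=\kappa_1(\mu)^{-1}y\,\kappa_1(\mu'')$ with $y$ read in $B'_1$. Multiplying these identities along each sequence gives
\[
\kappa_1(\lambda)^{-1}Y_1\kappa_1(\lambda'')=z=\kappa_1(\lambda)^{-1}Y_2\kappa_1(\lambda''),
\]
so $Y_1$ and $Y_2$, read in $B'_1$, represent the same element. Both are reduced words, being subwords of cyclically reduced words. Hence $Y_1=Y_2$.
\end{proof}

\section{Heavy classes}\label{sec:heavy}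

From now on $F=F_r$. Let $w$, $n$ and $\mathcal B$ be as in Proposition~\ref{prop:reduction}, fix $R'\in\mathcal B$, and let $T,T'$ be the Cayley trees of $R,R'$. Lines, $d$ and $e$ refer to $w$. The class of $w$ need not be robust at $R'$: if a letter $y$ is rare, then \eqref{eq:robust} fails for $L_1=\{y\}$ because $e(L_0,L_1)\le n_y$, and even frequent letters may be separated by few turns. We therefore group the frequent letters into classes that no cheap cut divides. The arguments add up boundedly many cheap cuts and need the result to be cheap again, so we choose the threshold below a gap in the set of values of the cut function.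

Put $K=4r$ and fix $0<\eta_0<1/r$. There are at most $2\cdot2^{2r}$ values $\mathrm{cut}_R(D)$, $\mathrm{cut}_{R'}(D')$, so one of the disjoint intervals $(\eta_0K^{-\sigma}n,\eta_0K^{-\sigma+1}n]$, $0\le\sigma\le2^{2r+1}$, contains none of them. Fix such a $\sigma$ and put $\eta=\eta_0K^{-\sigma}$. A set $D$ of letters of $R$ or of $R'$ is \emph{light} if $\mathrm{cut}(D)\le\eta n$. By the choice of $\sigma$,
\begin{equation}\label{eq:gap}
\mathrm{cut}(D)\le K\eta n\quad\text{implies that $D$ is light.}
\end{equation}
A letter $a$ is \emph{light} if $n_a\le\eta n$ and \emph{heavy} otherwise. Both bases have heavy letters, since some $n_a$ is at least $n/r>\eta n$. Everything in this section is symmetric in $R$ and $R'$.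

Call two heavy letters of $R$ \emph{equivalent} if no light set contains exactly one of them. This is an equivalence relation, because a set that separates $a$ from $a''$ separates $a$ from $a'$ or $a'$ from $a''$. By (W), a set that separates a heavy letter $a$ from $a^{-1}$ has cut at least $n_a>\eta n$, so $a$ is equivalent to $a^{-1}$. The classes therefore have the form $B_1^{\pm},\dots,B_p^{\pm}$ for disjoint subsets $B_i\subset R$. Put $A_i=\langle B_i\rangle$. At $R'$ we write $B'_j$ and $A'_j$. For the word $w=W_1\cdots W_m$ of Section~\ref{sec:lower} and $2\le\eta n<\min_i k_i$, the letters $b_i$ are light, the $a_i$ are heavy, and $\mathrm{cut}(\{a_i,a_i^{-1}\})=2$, so the classes at $R$ are the sets $\{a_i,a_i^{-1}\}$.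

\begin{lemma}\label{lem:classes}
\begin{itemize}
\item[(a)] If $D\cap B_i^{\pm}$ is a nonempty proper subset of $B_i^{\pm}$, then $\mathrm{cut}(D)>K\eta n$.
\item[(b)] The set $B_i^{\pm}$ is light.
\item[(c)] Let $|B_i|\ge2$, $x\in B_i^{\pm}$ and $B_i^{\pm}\setminus\{x\}=L_0\sqcup L_1$ with $L_0,L_1$ nonempty. Then $e(L_0,L_1)\ge2\eta n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $D$ separates two equivalent letters, so it is not light; use \eqref{eq:gap}.

(b) For each letter $z\notin B_i^{\pm}$ there is a light set $D_z\supset B_i^{\pm}$ with $z\notin D_z$. If $z$ is light, take the complement of $\{z\}$. If $z$ is heavy, some light set separates $z$ from a letter of $B_i^{\pm}$; of this set and its complement, take the one that misses $z$, which contains $B_i^{\pm}$ by (a). Now $B_i^{\pm}=\bigcap_zD_z$, so \eqref{eq:submod} gives $\mathrm{cut}(B_i^{\pm})\le2r\eta n$ (the cut is $0$ if there is no such $z$), and \eqref{eq:gap} applies.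

(c) We may assume $x^{-1}\in L_0$. Let $Z=R^{\pm}\setminus B_i^{\pm}$; then $e(L_1,Z)\le\mathrm{cut}(Z)\le\eta n$ by (b). Condition (W) for $\{x\}\cup L_1$ says
\[
e(x,L_0)+e(x,Z)+e(L_1,L_0)+e(L_1,Z)\ge e(x,L_0)+e(x,L_1)+e(x,Z),
\]
so $e(x,L_1)\le e(L_0,L_1)+e(L_1,Z)$. By (a),
\[
K\eta n<\mathrm{cut}(L_1)=e(L_0,L_1)+e(x,L_1)+e(L_1,Z)\le2e(L_0,L_1)+2\eta n ,
\]
and therefore $e(L_0,L_1)>(2r-1)\eta n\ge2\eta n$.
\end{proof}

The classes are defined by cylinders of $T$. Peeling extends part (a) to all clopen sets with a small cut, among them the light cylinders of $T'$, and this links the two bases.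

\begin{lemma}\label{lem:pure}
If $X$ is clopen and $d(X)\le\eta n$, then $\partial(hA_i)$ is pure for $X$, for all $i$ and all $h\in F$.
\end{lemma}

\begin{proof}
First let $L$ be light at $R$ and $g$ a vertex. Then $\mathrm{cyl}_g(L)$ contains $\partial(hA_i)$ or is disjoint from it. Indeed, if $g\in hA_i$, the directions of $hT_{A_i}$ at $g$ are the letters of $B_i^{\pm}$, and $L$ contains all or none of them by Lemma~\ref{lem:classes}(a); if $g\notin hA_i$, the subtree lies in one direction from $g$.

We induct on $|\tau(X)|$. If $\tau(X)=\emptyset$, then $X$ is $\emptyset$, $\partial F$ or a cylinder $\mathrm{cyl}_g(D)$ with $\mathrm{cut}(D)=d(X)\le\eta n$, and we are done. Otherwise peel at a leaf $g$ (Lemma~\ref{lem:peel}). By induction $\partial(hA_i)$ is pure for $X^-$. Moreover $\mathrm{cut}(L)\le2\eta n$, so $L$ is light by \eqref{eq:gap}. If $\partial(hA_i)\subset\mathrm{cyl}_g(L)$, it is pure for $X$ because $\mathrm{cyl}_g(L)$ is. Otherwise it is disjoint from $\mathrm{cyl}_g(L)$, and $X$ and $X^-$ agree on it.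
\end{proof}

\begin{lemma}\label{lem:match}
The numbers of classes at $R$ and $R'$ are equal, and the classes at $R'$ can be numbered so that $A_i=g_iA'_ig_i^{-1}$ for some $g_i\in F$.
\end{lemma}

\begin{proof}
Fix $i$ and let $T^*$ be the union of the geodesics of $T'$ that join two points of $\partial A_i$. It is $A_i$-invariant, and it is connected because two geodesics with a common end meet. At a vertex $g$ of $T^*$ at least two directions belong to $T^*$, and each of them contains a point of $\partial A_i$. If $D'$ is light at $R'$, then $\partial A_i$ is pure for $\mathrm{cyl}'_g(D')$ by Lemma~\ref{lem:pure}, so $D'$ contains all or none of these directions. Taking $D'=\{y\}$ for a light letter $y$, we see that these directions are heavy; hence they lie in one class. An edge with direction $y$ at one endpoint has direction $y^{-1}$ at the other, and classes are closed under inversion, so all edges of $T^*$ have labels in one class $B_j'^{\pm}$. Thus the vertices of $T^*$ lie in a coset $gA'_j$, and $A_ig\subset gA'_j$ gives $A_i\le gA'_jg^{-1}$.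

By symmetry $A'_j\le hA_kh^{-1}$ for some $h,k$, so $A_i\le uA_ku^{-1}$ with $u=gh$. If $k\ne i$, the retraction of $F$ that kills $B_k$ and fixes the other elements of $R$ is the identity on $A_i$ and trivial on $uA_ku^{-1}$, which is absurd. So $k=i$; the same argument shows that $A_i$ and $A_k$ are not conjugate for $i\ne k$. Take $b\in B_i$ and write $u=b^\mu u'$ with $u'$ reduced and not beginning with $b^{\pm1}$. The reduced word $u'^{-1}bu'=u^{-1}bu$ lies in $A_i$, so all letters of $u'$ lie in $B_i^{\pm}$ and $u\in A_i$. Hence $A_i\le gA'_jg^{-1}\le uA_iu^{-1}=A_i$. We have shown that each $A_i$ is conjugate to some $A'_j$. By symmetry each $A'_j$ is conjugate to some $A_i$, and since distinct classes at the same basis give nonconjugate subgroups, the correspondence is a bijection.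
\end{proof}

\section{Splicing}\label{sec:splicing}

If $w$ is conjugate into some $A_i$, then Proposition~\ref{prop:coding} applies to $w$ itself. Otherwise we need conjugacy classes of $A_i$ that carry the parts of $w_{R'}$ written in $B_i'$ and that can be described cheaply from $w_R$. The construction uses only condition (W), so we state it without reference to heavy classes.

Let $B\subset R$. If the cyclic word $w_R$ has a letter outside $B^{\pm}$, a \emph{$B$-syllable} is a maximal nonempty cyclic subword with letters in $B^{\pm}$ (occurrences at different places count separately). The turns separated by $B^{\pm}$ are the two boundary turns of each syllable, so there are $\frac12\mathrm{cut}_R(B^{\pm})$ syllables.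

\begin{proposition}\label{prop:splice}
Let $R,R'$ be bases of $F$ with $\|w\|_R=n$ such that $(w,R)$ and $(w,R')$ satisfy \textup{(W)}. Let $B\subset R$ and $B'\subset R'$ be nonempty subsets that generate the same subgroup $A$, and suppose that $w$ is not conjugate into $A$. Then there is a list $c$ of at most $\mathrm{cut}_{R'}(B'^{\pm})$ nontrivial conjugacy classes of $A$ with the following properties.
\begin{itemize}
\item[(a)] Each cyclic word of $c_{B'}$ is a concatenation, without cancellation, of $B'$-syllables of $w_{R'}$ and their inverses, and in the whole list each syllable is used exactly twice.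
\item[(b)] Each cyclic word of $c_B$ is the cyclic reduction of a concatenation of nonempty subwords of the cyclic words $w_R^{\pm1}$. In the whole list at most $2\,\mathrm{cut}_R(B^{\pm})$ subwords are used, of total length at most $2n$.
\end{itemize}
\end{proposition}

We keep the hypotheses of the proposition for the rest of the section. The subtrees $T_A\subset T$ and $T'_A\subset T'$ have vertex set $A$, they are the Cayley trees of $A$ for $B$ and $B'$, and both have $\partial A$ as set of ends. No line has an end in $\partial A$: otherwise its axis would eventually run in $T_A$, and by periodicity all letters of $w_R$ would lie in $B^{\pm}$. Consequently $A$ acts freely on the set of lines, since a nontrivial $\alpha\in A$ that stabilizes a line fixes its ends, while $\alpha^{\pm\infty}\in\partial A$.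

Let $Z'=R'^{\pm}\setminus B'^{\pm}$, which is nonempty because $A\ne F$. Let $\mathcal F=A\times Z'$, and for $f=(g',y)\in\mathcal F$ put $X_f=\mathrm{cyl}'_{g'}(y)$. These are the half-spaces that hang off $T'_A$. They partition $\partial F\setminus\partial A$, and $A$ permutes them freely. For an oriented line $\ell$ let $f^{\pm}(\ell)\in\mathcal F$ be defined by $\ell^{\pm}\in X_{f^{\pm}(\ell)}$; in this section we allow both orientations of a line. A line whose axis in $T'$ misses $T'_A$ has $f^-=f^+$ and is called \emph{inner}. The other lines have $f^-\ne f^+$ and are called \emph{through lines}. A through line is \emph{long} if its axis meets $T'_A$ in a segment of positive length, which reads a $B'$-syllable, and \emph{short} if it meets $T'_A$ in one vertex. Finally let $\pi\colon\partial F\setminus\partial A\to A$ send an end to the vertex at which its rays in $T$ leave $T_A$. The map $\pi$ is locally constant and $X_f$ is compact, so $\pi(X_f)$ is finite.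

The plan is to chain through lines $\ell_1,\ell_2,\dots$ with $f^+(\ell_k)=f^-(\ell_{k+1})$ until the chain closes up modulo an element $\gamma\in A$. In $T'_A$ the half-space $X_{(g',y)}$ sits at the point $g'$, so the syllables concatenate; the difficulty is to avoid cancellation. In $T_A$ the set $\pi(X_f)$ may have several points; the difficulty is to connect them using only subwords of $w_R$.

\begin{example}\label{ex:splice}
Take $R=\{a,b\}$ and $R'=\{a,b'\}$ as in Example~\ref{ex:run}, $0<j<k$, $w=a^kb'^2$ and $A=\langle a\rangle$. Then $w_R$ is the cyclic word $a^{k-j}ba^{-j}b$. Condition (W) holds at $R'$ by Section~\ref{sec:lower} and at $R$ by Lemma~\ref{lem:W}, as both cyclic lengths are $k+2$. The syllable $a^k$ of $w_{R'}$ is not a subword of $w_R^{\pm1}$. By \eqref{eq:run}, $\pi(X_{(g,b')})=\{g\}$ and $\pi(X_{(g,b'^{-1})})=\{ga^j\}$. Let $\ell_1$ be the long line from $X_{(1,b'^{-1})}$ to $X_{(a^k,b')}$, and let $\ell_2$ be the short line at $a^k$ given by the turn $\{b'^{-1},b'\}$, oriented from $X_{(a^k,b')}$ to $X_{(a^k,b'^{-1})}$. Then $f^+(\ell_2)=f^-(a^k\ell_1)$, so the chain closes up with $\gamma=a^k$. In $T'_A$ it reads the syllable $a^k$. In $T_A$ the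 line $\ell_1$ runs from $a^j$ to $a^k$ and $\ell_2$ from $a^k$ to $a^{k+j}$, which writes $\gamma$ as the product of the syllable $a^{k-j}$ and the inverse of the syllable $a^{-j}$.
\end{example}

\subsection{Centers}
We look for a point $p_f$ of $T_A$ that represents $X_f$. Two minimality properties are needed, one in each tree.

\begin{lemma}\label{lem:split}
If $X_f=U\sqcup V$ with $U,V$ clopen, then $\max(d(U),d(V))\ge d(X_f)$.
\end{lemma}

\begin{proof}
Let $f=(g',y)$. Consider the edges of $T'$ in direction $y$ from $g'$, at any distance, oriented away from $g'$, and call such an edge $s'$ \emph{divided} if $H'_{s'}$ meets both $U$ and $V$. There are finitely many divided edges, and we induct on their number. If there is none, the edge from $g'$ to $g'y$ is not divided, so $U$ or $V$ equals $X_f$. Otherwise let $s'$ be a divided edge farthest from $g'$, $h$ its terminal vertex, and $x$ the direction at $h$ back along $s'$. Each cylinder $\mathrm{cyl}'_h(z)$, $z\ne x$, lies in $U$ or in $V$. Move all of them to the one of $U,V$ that contains $\mathrm{cyl}'_h(x^{-1})$. For $U$ and for $V$ this is the operation of Lemma~\ref{lem:peel} at $R'$, with the same set $L$, so $d(U^-)\le d(U)$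 and $d(V^-)\le d(V)$, and $X_f=U^-\sqcup V^-$. The edge $s'$ is no longer divided, edges beyond $h$ remain undivided, edges between $g'$ and $s'$ were divided already, and the half-spaces of the remaining edges are disjoint from $H'_{s'}$. So the number of divided edges drops.
\end{proof}

\begin{lemma}\label{lem:halfmin}
Let $s$ be an oriented edge of $T_A$, from $g_0$ to $g_0a$. If $X$ is clopen and $X\cap\partial A=H_s\cap\partial A$, then $d(X)\ge n_a=d(H_s)$.
\end{lemma}

\begin{proof}
The set $\partial A$ is mixed for $X$. We first note:
\begin{itemize}
\item[($*$)] \emph{if $|B|\ge2$ and $h\in A$ is not an endpoint of $s$, then the direction at $h$ toward $s$ is mixed.}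
\end{itemize}
Indeed, the endpoint of $s$ nearer to $h$ has at least four directions in $T_A$. One of them leads neither back to $h$ nor along $s$, so the direction at $h$ toward $s$ contains points of $\partial A$ on both sides of $s$.

We induct on $|\tau(X)|$. Let $\tau(X)=\emptyset$, so $X=\mathrm{cyl}_h(D)$ by Lemma~\ref{lem:tau}(b). Then $h\in A$, since otherwise the mixed set $\partial A$ would lie in one direction. If $|B|\ge2$, then $h$ is an endpoint of $s$ by ($*$), and $D\cap B^{\pm}$ is $\{a\}$ for $h=g_0$ and $B^{\pm}\setminus\{a^{-1}\}$ for $h=g_0a$. If $|B|=1$, then $X\cap\partial A=\{a^{\infty}\}$ and $D\cap B^{\pm}=\{a\}$. In all cases $a\in D$ and $a^{-1}\notin D$, so $d(X)=\mathrm{cut}(D)\ge n_a$ by (W).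

Let $\tau(X)\ne\emptyset$. If at some leaf $h$, with $x$ and $L$ as in Lemma~\ref{lem:peel}, the set $\mathrm{cyl}_h(L)$ misses $\partial A$, then $X^-$ has the same trace on $\partial A$ as $X$, and induction gives $d(X)\ge d(X^-)\ge n_a$. Suppose that $\mathrm{cyl}_h(L)$ meets $\partial A$ at every leaf; we derive a contradiction. Every leaf $h$ lies in $A$: otherwise $\partial A$ lies in one direction, which is mixed and so equals $x\notin L$. A finite tree is the convex hull of its leaves, so $\tau(X)\subset T_A$ and $x\in B^{\pm}$ at every leaf. Fix a leaf $h$ and $y\in L\cap B^{\pm}$. Since $y\ne x,x^{-1}$, we have $|B|\ge2$. Points of $\partial A$ in the directions $y$ and $x^{-1}$ have different labels, so the geodesic joining them contains $s$; thus $s$ lies in one of these two pure directions from $h$. By ($*$), $h$ is an endpoint of $s$, and $s$ is not the edge at $h$ in direction $x$. But $\tau(X)$ has at least two leaves, so its leaves are the two endpoints of $s$ and $\tau(X)=\{s\}$, a contradiction.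
\end{proof}

\begin{lemma}[Centers]\label{lem:center}
There is an $A$-equivariant map $f\mapsto p_f$ from $\mathcal F$ to the vertices of $T_A$ such that for every edge $s$ of $T_A$ oriented away from $p_f$
\begin{equation}\label{eq:balance}
e(X_f\setminus H_s,\,X_f\cap H_s)=e(X_f\cap H_s,\,X_f^c).
\end{equation}
\end{lemma}

\begin{proof}
Since $A$ acts freely on $\mathcal F$, it suffices to treat one $f$ in each orbit. Write $X=X_f$. For an oriented edge $s$ of $T_A$, the set $X\cup H_s$ has the same trace on $\partial A$ as $H_s$, so $d(X\cup H_s)\ge d(H_s)$ by Lemma~\ref{lem:halfmin}, and \eqref{eq:submod} gives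
\begin{equation}\label{eq:le}
d(X\cap H_s)\le d(X).
\end{equation}
Say that $s$ \emph{attracts} if equality holds. By Lemma~\ref{lem:split} and \eqref{eq:le}, at least one of $s,\bar s$ attracts. We want a vertex $p_f$ such that every edge oriented toward $p_f$ attracts. The key point is:
\begin{itemize}
\item[($**$)] \emph{if $H_s\cap H_t=\emptyset$ and $\bar s$ does not attract, then $t$ does not attract.}
\end{itemize}
Indeed, $s$ attracts, and $(X\setminus H_t)\setminus(X\setminus H_s)=X\cap H_s$, $(X\setminus H_s)\setminus(X\setminus H_t)=X\cap H_t$. By \eqref{eq:posimod} and by \eqref{eq:le} for $\bar t$,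
\[
d(X)+d(X\cap H_t)=d(X\cap H_s)+d(X\cap H_t)\le d(X\cap H_{\bar t})+d(X\cap H_{\bar s})<2d(X).
\]

Call an edge $s$ of $T_A$, oriented away from the vertex $1$, \emph{forced} if $\bar s$ does not attract; then $s$ attracts. If $X\cap H_s=\emptyset$, then $\bar s$ attracts, so a forced edge lies between $1$ and a point of $\pi(X)$, and there are finitely many forced edges. Let $s,t$ be oriented away from $1$ with $s$ forced. If $H_s\subset H_t$, then ($**$) applied to $s$ and $\bar t$ shows that $t$ is forced. If $H_s\cap H_t=\emptyset$, then $t$ does not attract, so $t$ is not forced. Two half-spaces oriented away from $1$ are nested or disjoint, so the forced edges form a path from $1$ to a vertex $p_f$.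

Let $s$ be oriented away from $p_f$. If $s$ is on the path, $\bar s$ is forced and attracts. Otherwise $s$ is also oriented away from $1$ and is not forced, so $\bar s$ attracts. With $U=X\setminus H_s$ and $V=X\cap H_s$ we get $e(U,V)+e(U,X^c)=d(U)=d(X)=e(U,X^c)+e(V,X^c)$, which is \eqref{eq:balance}.
\end{proof}

\subsection{Paths between centers}
For a line $\ell$ let $\sigma_\ell$ be the segment of $T_A$ from $\pi(\ell^-)$ to $\pi(\ell^+)$. If it has positive length, it is the intersection of the axis of $\ell$ in $T$ with $T_A$ and reads a $B$-syllable of $w_R$. Translating $\pi(\ell^-)$ to $1$, we see that the $A$-orbits of such lines correspond to the $B$-syllables. Equation \eqref{eq:balance} says that, across each edge pointing away from $p_f$, there are exactly as many inner lines of $X_f$ as there are through lines whose end in $X_f$ has to be brought back to $p_f$. So the segments of the inner lines can serve as connections.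

\begin{lemma}\label{lem:paths}
To each oriented through line $\ell$ one can assign a path $P_\ell$ in $T_A$ from $p_{f^-(\ell)}$ to $p_{f^+(\ell)}$, written as a concatenation of segments of positive length called pieces, such that: $P_{\alpha\ell}=\alpha P_\ell$ for $\alpha\in A$; reversing $\ell$ reverses $P_\ell$; each piece reads a subword of $w_R^{\pm1}$; and as $\ell$ ranges over representatives of the $A$-orbits of through lines, the paths $P_\ell$ have at most $\mathrm{cut}_R(B^{\pm})$ pieces in total, of total length at most $n$.
\end{lemma}

\begin{proof}
Fix $f\in\mathcal F$. Consider the inner lines with both ends in $X_f$ and $\sigma_\ell$ of positive length. They are finite in number, because $\sigma_\ell$ lies in the convex hull of the finite set $\pi(X_f)$. Cut each such $\sigma_\ell$ at its point nearest to $p_f$. This gives one or two segments of positive length, called \emph{legs}, each running away from $p_f$ from its \emph{top} to its \emph{bottom}. An \emph{exit} is one of the $d(X_f)$ through lines with an end $\xi\in X_f$; it is \emph{located} at $\pi(\xi)$. Let $s$ be an edge of $T_A$ oriented away from $p_f$. An end $\xi\notin\partial A$ lies in $H_s$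 if and only if $\pi(\xi)$ lies beyond $s$. So the left side of \eqref{eq:balance} is the number $\lambda_s$ of legs containing $s$, the right side is the number $\mu_s$ of exits located beyond $s$, and $\lambda_s=\mu_s$.

Let $p\ne p_f$ be a vertex of $T_A$, let $s_0$ be the edge arriving at $p$ from the side of $p_f$, and let $s_1,s_2,\dots$ be the other edges of $T_A$ at $p$, oriented away from $p$. A leg containing $s_0$ has its bottom at $p$ or continues along one $s_k$, and a leg containing some $s_k$ has its top at $p$ or arrives along $s_0$. Hence
\[
\#\{\text{bottoms at }p\}-\#\{\text{tops at }p\}=\lambda_{s_0}-\sum_{k\ge1}\lambda_{s_k}=\mu_{s_0}-\sum_{k\ge1}\mu_{s_k}=\#\{\text{exits at }p\}.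
\]
For each $p\ne p_f$ choose a bijection from the set of tops and exits at $p$ to the set of bottoms at $p$. Start from an exit at $p\neq p_f$, take the leg whose bottom is assigned to it, go up to its top, take the leg whose bottom is assigned to this top, and so on. The distance to $p_f$ decreases with each leg, and the process stops only at $p_f$. This writes the segment from $p$ to $p_f$ as a \emph{chain} of legs; an exit at $p_f$ gets the empty chain. No leg is used twice: the inverse bijections lead from a leg downward, through finitely many legs, to a unique exit.

Make these choices for one $f$ in each $A$-orbit and transport them by $A$. A through line $\ell$ is an exit for $f^-(\ell)$ and for $f^+(\ell)$. Let $P_\ell$ consist of the first chain, from $p_{f^-(\ell)}$ down to $\pi(\ell^-)$, then $\sigma_\ell$, then the second chain up to $p_{f^+(\ell)}$. The pieces are the legs and $\sigma_\ell$, if it has positive length. Each segment $\sigma$ of positive length is used once as a whole (through lines), or is cut into at most two legs that are used at most once (inner lines), and this bookkeeping is $A$-equivariant. Passing to orbits, each of the $\frac12\mathrm{cut}_R(B^{\pm})$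 syllables yields at most two pieces, whose lengths add up to at most the length of the syllable.
\end{proof}

\begin{example}\label{ex:legs}
In Example~\ref{ex:splice} the sets $\pi(X_f)$ are points and there are no legs. Legs occur in rank $3$. Let $R=\{a,b,c\}$, $R'=\{a,b,c'\}$ with $c'=b^{-1}a^{-i}c$, $0<i<k$, $l\ge1$, and
\[
w=c^{-1}a^ib^2a^{k-i}ca^l=c'^{-1}ba^kbc'a^l,\qquad A=\langle a\rangle .
\]
The turn graph at $R'$ is the cycle $a^{-1}-b-c'-b^{-1}-a-c'^{-1}-a^{-1}$ together with $k+l-2$ edges between $a$ and $a^{-1}$, so (W) holds at $R'$, and at $R$ by Lemma~\ref{lem:W}. Let $f=(1,b)$. Since $bc'=a^{-i}c$, the ends in $X_f$ that begin with $bc'$ in $T'$ leave $T_A$ at $a^{-i}$. The line that makes the turn $\{c',b\}$ at the vertex $b$ of $T'$ is inner, and its segment runs from $a^{-i}$ to $1$: the syllable $a^i$ of $w_R$ is invisible in $T'_A$. There are $n_b=2$ exits. The long line that reads $a^k$ and continues with $bc'$ is located at $a^{-i}$, and the short line that continues with $ba^k$ is located at $1$. The syllables $a^{k-i}$ and $a^l$ belong to the two long lines, so there is no other leg, and \eqref{eq:balance} holds for $p_f=1$: both sides are $1$ on the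 edges from $1$ to $a^{-i}$ and $0$ elsewhere. The single leg connects the first exit to $p_f$, and the path of that line reads its segment $a^{k-i}$ followed by $a^i$.
\end{example}

\subsection{Trails}
It remains to chain the through lines without cancellation in $T'_A$. At a vertex of $T'_A$, a long line that arrives from direction $a\in B'^{\pm}$ must be connected, through short lines, to a long line that leaves in a direction different from $a$, and this must be done for all long lines at once. This is a packing problem in the turn graph, solved by the following case of the Lov\'asz--Cherkassky theorem. A \emph{trail} is a walk that uses no edge twice. For a set $Y$ of vertices, $\delta(Y)$ is the number of edges with exactly one endpoint in $Y$; it satisfies \eqref{eq:submod} and \eqref{eq:posimod} by the same proof.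

\begin{lemma}\label{lem:trails}
Let $G$ be a finite multigraph without loops and $S$ a set of vertices, the terminals. Assume that all vertices outside $S$ have even degree, and that $\delta(Y)\ge\deg(s)$ whenever $Y\cap S=\{s\}$. Then there are edge-disjoint trails, each joining two distinct terminals and having no inner vertex in $S$, such that every edge with an endpoint in $S$ is the first or the last edge of one of them.
\end{lemma}

The parity assumption is needed: if $G$ consists of three terminals joined by single edges to one further vertex, the cut condition holds, but only two of the three edges can be covered.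

\begin{proof}
We induct on the number of edges. If no edge joins $S$ to its complement, the edges inside $S$ are the required trails. Otherwise let $sv$ be an edge with $s\in S$, $v\notin S$. We shall find a second edge $vz$ at $v$ such that replacing $sv,vz$ by one edge $sz$ preserves the hypotheses.

Call $Y$ \emph{tight} for $t\in S$ if $Y\cap S=\{t\}$ and $\delta(Y)=\deg(t)$. By \eqref{eq:submod} and the hypothesis, unions and intersections of sets tight for the same $t$ are tight for $t$. Let $Y_s$ be the union of all sets tight for $s$ that miss $v$; the set $\{s\}$ is one of them. Then $Y_s$ is tight and misses $v$.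

There are no sets $Y,Y'$ containing $v$ that are tight for distinct terminals $t,t'\ne s$. Indeed, the edge $sv$ joins $Y\cap Y'$ to the complement of $Y\cup Y'$, so it counts twice on the right side of \eqref{eq:posimod} and not at all on the left. This gives $\delta(Y\setminus Y')+\delta(Y'\setminus Y)\le\deg(t)+\deg(t')-2$, whereas the left side is at least $\deg(t)+\deg(t')$. So the tight sets that contain $v$ and miss $s$, if there are any, are tight for one terminal $t$, and their intersection $Y^*$ is the smallest of them.

We claim that there is an edge $vz$ with $z\notin Y_s$, and $z\in Y^*$ if $Y^*$ exists. Suppose $Y^*$ exists. Then $\delta(Y_s\setminus Y^*)+\delta(Y^*\setminus Y_s)\le\deg(s)+\deg(t)$, and the two terms are at least $\deg(s)$ and $\deg(t)$. So $Y^*\setminus Y_s$ is tight and contains $v$, and minimality gives $Y^*\cap Y_s=\emptyset$. If no edge joined $v$ to $Y^*\setminus\{v\}$, we would have $\delta(Y^*\setminus\{v\})=\delta(Y^*)-\deg(v)<\deg(t)$. Suppose $Y^*$ does not exist. If all edges at $v$ went into $Y_s$, we would have $\delta(Y_s\cup\{v\})=\delta(Y_s)-\deg(v)<\deg(s)$. This proves the claim, and $z\ne s,v$.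

Replace $sv$ and $vz$ by a new edge $sz$. No loop arises, the degree of $v$ drops by $2$, and the other degrees are unchanged. The value $\delta(Y)$ changes only if $Y$ separates $v$ from both $s$ and $z$, and then it drops by $2$. If $Y\cap S=\{t'\}$, then $\delta(Y)\equiv\sum_{u\in Y}\deg(u)\equiv\deg(t')\pmod 2$, so the cut condition can fail only for a set $Y$ that was tight. If such a $Y$ contains $s,z$ and misses $v$, then $z\in Y\subset Y_s$, which is false. If it contains $v$ and misses $s,z$, then $Y^*$ exists and $z\in Y^*\subset Y$, which is false as well. So the new graph has the required trails. The edge $sz$ is an end edge of one of them; replace it by $sv,vz$. Since $v\notin S$, no inner vertex in $S$ is created. The edge $sv$ is an end edge, and if $z\in S$, the trail was the single edge $sz$, so $vz$ is the other end edge.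
\end{proof}

\subsection{Closing up the chains}

\begin{proof}[Proof of Proposition~\ref{prop:splice}]
Let $G$ be the turn graph of $w$ at $R'$ with every edge doubled, and let $S=B'^{\pm}$. All degrees are even, which is the reason for doubling. If $Y\cap S=\{a\}$, then $a^{-1}\notin Y$, so $\delta(Y)=2\,\mathrm{cut}_{R'}(Y)\ge2n_a=\deg(a)$ by (W) at $R'$. Fix trails as in Lemma~\ref{lem:trails}.

A \emph{copy} of a line $\ell$ is a pair $(\ell,\epsilon)$ with $\epsilon\in\{1,2\}$. Since $A$ acts simply transitively on the vertices of $T'_A$, for every vertex $g'\in A$ the edges of $G$ correspond bijectively to the copies of lines through $g'$, compatibly with the action of $A$. An edge with both endpoints in $Z'$ corresponds to a copy of a short line. An edge from $S$ to $Z'$, which we call a \emph{gate}, corresponds to a copy of a long line whose segment in $T'_A$ has $g'$ as an endpoint. So the $A$-orbit of a copy of a long line has two gates, one for each end of its syllable, and this pairs up the gates. The trails give a second pairing: a gate is an end edge of exactly one trail, this trail has the form $a,z_0,\dots,z_t,b$ with $a\ne b$ in $S$, $t\ge0$ and $z_0,\dots,z_t\in Z'$,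 and its other end edge is again a gate. Following the two pairings alternately decomposes the finite set of gates into cycles.

Fix a cycle and lift it. Start with a long line $\ell_1$, oriented in the sense of the cycle, whose segment in $T'_A$ ends at $g'$; its turn there is the gate $\{a,z_0\}$. Lift the remaining edges of the trail $a,z_0,\dots,z_t,b$ to lines through the same vertex $g'$. This gives short lines oriented from $X_{(g',z_{i-1})}$ to $X_{(g',z_i)}$ for $1\le i\le t$, and then a long line that comes from $X_{(g',z_t)}$ and leaves $g'$ in direction $b$. Continue in the same way at the other end of its segment. We obtain oriented through lines $\ell_1,\ell_2,\dots$ with $f^+(\ell_k)=f^-(\ell_{k+1})$. After one turn around the cycle we enter the orbit of the first copy through the same gate, so $\ell_{N+1}=\gamma\ell_1$ as oriented lines for some $\gamma\in A$, and $\ell_{k+N}=\gamma\ell_k$ for all $k$ because lifts are unique. Let $c$ be the list of the conjugacy classes of the elements $\gamma$, one for each cycle. Over all cycles, each orbit of copies of long lines occurs exactly once among the $\ell_1,\dots,\ell_N$, and each orbit of copies of short lines at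 most once, since the trails are edge-disjoint. The number of cycles is at most the number of orbits of copies of long lines, which is $2\cdot\frac12\mathrm{cut}_{R'}(B'^{\pm})$.

In $T'_A$, the segments of consecutive long lines meet at a vertex $g'$ in distinct directions $a\ne b$. So the segments concatenate to a reduced path, and together with its translates by the powers of $\gamma$ one period forms a bi-infinite geodesic that $\gamma$ translates by a positive distance. Hence $\gamma\ne1$, and its cyclic word in $B'$ is the concatenation of the syllables read along one period. This proves (a).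

In $T_A$, the paths $P_{\ell_1},\dots,P_{\ell_N}$ of Lemma~\ref{lem:paths} concatenate to a path from $p=p_{f^-(\ell_1)}$ to $p_{f^-(\ell_{N+1})}=\gamma p$. It reads a word in $B$ that represents $p^{-1}\gamma p$. Each orbit of through lines is used at most twice in all cycles together, and (b) follows from Lemma~\ref{lem:paths}.
\end{proof}

\section{Proof of the upper bound}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $w$, $n$, $\mathcal B$ be as in Proposition~\ref{prop:reduction}. Put $\eta_0=n^{-1/6}$ and $q=\lceil n^{1/6}\rceil$. For $R'\in\mathcal B$ let $\eta=\eta_0K^{-\sigma}$ be as in Section~\ref{sec:heavy}. Then $\eta n\le n^{5/6}$, $n/q\le n^{5/6}$ and $M=1/\eta\le Cn^{1/6}$, so $\Lambda=12r^4M^2q^2\le Cn^{2/3}$ and $\sqrt{\Lambda n}\le Cn^{5/6}$. Choose $n_0=n_0(r)\ge2$ such that $\eta_0<1/r$ and $\Lambda\le n$ for $n\ge n_0$. For $n<n_0$ we have $N_r(n)\le(2r)^{n_0}$, which is absorbed in $C_r$. Let $n\ge n_0$. We describe $w_{R'}$ in four stages and bound the number of possibilities for each stage, given $w_R$ and the previous stages.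

\emph{Stage 1: the combinatorial data.} These are $\sigma$, which determines $\eta$ and the classes $B_1,\dots,B_p$ at $R$, and the sets of names of the letters in $B'_1,\dots,B'_p$, numbered as in Lemma~\ref{lem:match}. There are at most $C$ possibilities. Let $\tilde B_i=g_iB'_ig_i^{-1}$, a basis of $A_i$ whose letters are named after those of $B'_i$. Replacing $R'$ by $g_iR'g_i^{-1}$ does not change the cyclic word $w_{R'}$, and so does not change the turn graph.

We now define lists $c^{(i)}$ of conjugacy classes of $A_i$. In \emph{Case 1}, $w$ is conjugate into some $A_i$, that is, all letters of $w_R$ lie in $B_i^{\pm}$. We use only this $i$, and $c^{(i)}$ consists of the class in $A_i$ of a cyclically reduced conjugate of $w$. Then $c^{(i)}_{B_i}=w_R$ and $c^{(i)}_{\tilde B_i}=w_{R'}$. In \emph{Case 2}, $w$ is not conjugate into any $A_i$, and for each $i$ we let $c^{(i)}$ be the list given by Proposition~\ref{prop:splice} for the bases $R$, $g_iR'g_i^{-1}$ and the subsets $B_i$, $\tilde B_i$. By Lemma~\ref{lem:classes}(b) at $R'$ it has at most $\eta n$ components. In both cases $c^{(i)}$ has length at most $2n$ in $B_i$ and in $\tilde B_i$. Moreover, every turn of $w_{R'}$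 between two letters of $B_i'^{\pm}$ is a turn of $c^{(i)}_{\tilde B_i}$, with at least the same multiplicity; in Case 2 this holds because such a turn is interior to a syllable. So if $|B_i|\ge2$, Lemma~\ref{lem:classes}(c) at $R'$ shows that $c^{(i)}$ is robust at $\tilde B_i$.

\emph{Stage 2: the lists $c^{(i)}_{B_i}$.} In Case 1 the list is $w_R$. In Case 2, by Proposition~\ref{prop:splice}(b) and Lemma~\ref{lem:classes}(b), each list is given by a sequence of at most $2\eta n$ subwords of $w_R^{\pm1}$, each specified by a starting position, a length and a sign, and at most $\eta n$ separators between components. There are at most $\exp(C\eta n\log n)$ possibilities in Case 2.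

\emph{Stage 3: the lists $c^{(i)}_{\tilde B_i}$.} The list $c^{(i)}_{B_i}$ determines $c^{(i)}$. If $|B_i|\ge2$, Proposition~\ref{prop:coding} applies with $\nu\le\eta n+1$ and leaves at most $\exp(Cn^{5/6}\log n)$ possibilities. If $|B_i|=1$, the generator in $\tilde B_i$ is the one in $B_i$ or its inverse, which leaves at most two possibilities.

\emph{Stage 4: the word $w_{R'}$.} In Case 1 it is $c^{(i)}_{\tilde B_i}$. In Case 2 it is a cyclic concatenation of light letters and of $B'_i$-syllables, $1\le i\le p$. There are at most $r\eta n$ occurrences of light letters and at most $\eta n/2$ syllables for each $i$. By Proposition~\ref{prop:splice}(a), each syllable is a subword of a component of $c^{(i)}_{\tilde B_i}$ or the inverse of such a subword, so it is specified by $i$, the component, a starting position, a length and a sign. There are at most $\exp(C\eta n\log n)$ possibilities.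

In Stages 2 and 4 each item has at most $n^C$ values, and the number of items is at most $Cn^{5/6}$ even when $\eta n<1$. Multiplying the bounds over the four stages and the at most $r$ classes gives $\#\{w_{R'}:R'\in\mathcal B\}\le\exp(Cn^{5/6}\log n)$. By Proposition~\ref{prop:reduction}, $N_r(n)\le n\exp(Cn^{5/6}\log n)\le\exp(C_rn^{5/6}\log(n+1))$. Together with $N_r(n)\ge1$ this yields \eqref{eq:conj}.
\end{proof}

\begin{remark}
The exponent comes from balancing three costs, each multiplied by $\log n$: the cost $\eta n$ of splicing, the cost $n/q$ of the windows, and the cost $\sqrt{\Lambda n}$, of order $\sqrt n\,q/\eta$, of the table. With $\eta=1/q=n^{-\beta}$ the exponents are $1-\beta$ and $\frac12+2\beta$, and they agree for $\beta=\frac16$.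
\end{remark}

\begin{thebibliography}{9}

\bibitem{LS}
Lyndon and Schupp, \emph{Combinatorial Group Theory}.

\bibitem{Shpilrain}
Vladimir Shpilrain, \emph{Average-case complexity of the Whitehead problem for a free group}, arXiv:2105.01366 (2021).

\end{thebibliography}
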